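\title{Strongly abelian J\'onsson algebras have cardinality at most $\aleph_1$}

\begin{abstract}
A J\'onsson algebra is an infinite algebra in a countable language that has no proper subalgebra of its own cardinality. We prove in ZFC that a strongly abelian J\'onsson algebra has cardinality at most $\aleph_1$, and that both $\aleph_0$ and $\aleph_1$ occur. The proof rests on the fact that in a strongly abelian algebra every nonempty fiber of a term operation is a box whose sides are classes of equivalence relations that depend only on the term. For languages with at most $\mu$ symbols we prove more: every subset of cardinality $\kappa>\mu^+$ of such an algebra contains $\kappa$ elements none of which is generated by the others, and the bound $\mu^+$ is sharp.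
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{algebra} is a nonempty set with finitary operations, one for each operation symbol of a given language, and a \emph{subalgebra} is a subset closed under the operations. A \emph{J\'onsson algebra} is an infinite algebra $J$ in a countable language that has no proper subalgebra of the same cardinality as $J$. Equivalently, every subset of cardinality $|J|$ generates $J$. The restriction on the language matters: with a constant naming each element, every set becomes an algebra with no proper subalgebra at all.

The simplest J\'onsson algebra is $\omega$ with the operation $n\mapsto\max(n-1,0)$. Its subalgebras are the initial segments, so every infinite subset generates it. Countably many unary operations make $\omega_1$ a J\'onsson algebra in the same way (Proposition~\ref{prop:unary}), and countably many binary operations suffice for $\omega_2$ (Example~\ref{ex:binary}). It is therefore natural to ask which algebraic conditions bound the size of a J\'onsson algebra. One such condition is quoted in \cite{DuBeau}. Recall that a \emph{variety} is the class of all algebras of a language that satisfy a given set of identities, and call it \emph{subalgebra distributive}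 if the subalgebra lattice of each of its members is distributive. A subalgebra distributive variety cannot contain J\'onsson algebras of cardinality greater than $\aleph_1$.

This paper concerns a different condition. An algebra $A$ is \emph{strongly abelian} if for every term $t(\bar x,\bar y)$ and all tuples $\bar a,\bar b,\bar c$ (of the length of $\bar x$) and $\bar u,\bar v$ (of the length of $\bar y$) from $A$,
\begin{equation}\label{eq:sa}
t(\bar a,\bar u)=t(\bar b,\bar v)\quad\Longrightarrow\quad t(\bar c,\bar u)=t(\bar c,\bar v).
\end{equation}
A variety is \emph{strongly abelian} if all its members are. The conclusion of \eqref{eq:sa}, taken for all $\bar c$, says that $\bar u$ and $\bar v$ have the same effect on $t$. So the value of a term determines the effect of each of its arguments, and a change in one argument cannot be compensated by a change in another. Groups show what is excluded: if $g\neq1$, then $g\cdot 1=1\cdot g$ but $c\cdot1\neq c\cdot g$.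

Algebras with only unary operations satisfy both conditions. They are strongly abelian because each term depends on one variable, and their subalgebra lattices are distributive because unions and intersections of subalgebras are subalgebras. For them the bound is $\aleph_1$, and a strongly abelian term, whose arguments act separately, resembles a family of unary terms. This suggests the same bound. It does not follow from the quoted result, since a strongly abelian variety need not be subalgebra distributive (Example~\ref{ex:band}). The following question is posed in \cite{DuBeau}.

\begin{quote}
\emph{Can a strongly abelian variety in a countable language contain a J\'onsson algebra of cardinality greater than $\aleph_1$?}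
\end{quote}

The answer is no, and only the single algebra has to be strongly abelian.

\begin{theorem}\label{thm:main}
A strongly abelian algebra in a countable language that is a J\'onsson algebra has cardinality at most $\aleph_1$. Hence no strongly abelian variety in a countable language contains a J\'onsson algebra of cardinality greater than $\aleph_1$.
\end{theorem}

The bound is sharp, and the picture is the same for languages of any size.

\begin{theorem}\label{thm:class}
Let $\mu$ and $\kappa$ be infinite cardinals. The following are equivalent.
\begin{enumerate}
\item[(1)] Some strongly abelian variety in a language with at most $\mu$ symbols contains an algebra of cardinality $\kappa$ with no proper subalgebra of cardinality $\kappa$.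
\item[(2)] $\kappa\le\mu^+$.
\end{enumerate}
In particular, the cardinalities of J\'onsson algebras in strongly abelian varieties in countable languages are exactly $\aleph_0$ and $\aleph_1$.
\end{theorem}

All proofs are in ZFC, with no further set-theoretic hypothesis. Section~\ref{sec:unary} treats unary algebras, where the counting argument behind Theorem~\ref{thm:main} is already visible. Sections~\ref{sec:boxes} and~\ref{sec:obstructions} build what is needed to run that argument in general, and Section~\ref{sec:main} runs it. Section~\ref{sec:independent} proves a stronger result, Theorem~\ref{thm:independent}, which finds large independent sets above $\mu^+$ and yields Theorem~\ref{thm:class}.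

\section{Terms and cardinals}\label{sec:conventions}

Throughout, $\mu$ is an infinite cardinal and the language has at most $\mu$ operation symbols; a countable language is the case $\mu=\aleph_0$. Variables come from a fixed countable supply. A \emph{term} is an expression $t$ built from variables and operation symbols, \emph{together with} a list $x_1,\dots,x_n$ of $n\ge1$ distinct variables that includes all variables occurring in $t$. Thus a single variable is a term, a constant is a term with dummy variables, and there are at most $\mu$ terms. We write $t$ also for the induced map $A^n\to A$. For nonempty $U\subseteq A$, the subalgebra generated by $U$ is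
\[
\operatorname{Sg}(U)=\{t(u_1,\dots,u_n): t\text{ a term},\ u_1,\dots,u_n\in U\},
\]
and counting terms and finite tuples gives $|\operatorname{Sg}(U)|\le|U|+\mu$.

An ordinal is the set of all smaller ordinals, and a cardinal is an ordinal that has no bijection with a smaller one; so a subset of a cardinal $\lambda$ of size $\lambda$ is unbounded in $\lambda$ when $\lambda$ is infinite. The sum and the product of two nonzero cardinals, one of them infinite, equal their maximum. The \emph{cofinality} $\operatorname{cf}\lambda$ of an infinite cardinal $\lambda$ is the least size of an unbounded subset of $\lambda$, and $\lambda$ is \emph{regular} if $\operatorname{cf}\lambda=\lambda$ and \emph{singular} otherwise. Successor cardinals $\lambda^+$ are regular. A singular cardinal $\lambda$ is therefore a limit cardinal, and it is the supremum of $\operatorname{cf}\lambda$ smaller successor cardinals. We use two standard facts about an infinite cardinal $\lambda$.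
\begin{enumerate}
\item[(F1)] Fewer than $\operatorname{cf}\lambda$ ordinals below $\lambda$ have their supremum below $\lambda$.
\item[(F2)] A union of fewer than $\operatorname{cf}\lambda$ sets of size less than $\lambda$ has size less than $\lambda$. Equivalently, a function from a set of size $\lambda$ to a set of size less than $\operatorname{cf}\lambda$ is constant on a subset of size $\lambda$.
\end{enumerate}

\section{Unary algebras}\label{sec:unary}

We first show that unary operations reach $\mu^+$.

\begin{proposition}\label{prop:unary}
The variety of all algebras with $\mu$ unary operations $f_\nu$ $(\nu<\mu)$ is strongly abelian. For every infinite cardinal $\kappa\le\mu^+$ it contains an algebra with universe $\kappa$ in which $\operatorname{Sg}(\{\alpha\})=\alpha+1$ for all $\alpha<\kappa$. This algebra has no proper subalgebra of cardinality $\kappa$.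
\end{proposition}

\begin{proof}
Exactly one variable $z$ occurs in a term $t(\bar x,\bar y)$. If $z$ is among $\bar x$, then $t$ does not depend on $\bar y$ and the conclusion of \eqref{eq:sa} always holds. If $z$ is among $\bar y$, then $t$ does not depend on $\bar x$, and the hypothesis of \eqref{eq:sa} gives $t(\bar c,\bar u)=t(\bar a,\bar u)=t(\bar b,\bar v)=t(\bar c,\bar v)$.

Let $\kappa\le\mu^+$. For $\alpha<\kappa$ the set $\alpha+1=\{\beta:\beta\le\alpha\}$ is nonempty and has at most $\mu$ elements, so we can define the operations on $\kappa$ with $\{f_\nu(\alpha):\nu<\mu\}=\alpha+1$. Then $\operatorname{Sg}(\{\alpha\})\supseteq\alpha+1$, and $\alpha+1$ is a subalgebra because $f_\nu(\beta)\le\beta$. So $\operatorname{Sg}(\{\alpha\})=\alpha+1$. A subalgebra of size $\kappa$ is unbounded in $\kappa$ and contains $\alpha+1$ for each of its elements $\alpha$, so it is all of $\kappa$.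
\end{proof}

Now we show by hand that countably many unary operations do not reach $\aleph_2$. Let $A$ be a unary algebra in a countable language with $|A|=\aleph_2$. For $b\in A$ let $\Sigma_b=\{a\in A: b\in\operatorname{Sg}(\{a\})\}$ be the set of elements that generate $b$. Two properties hold.
\begin{enumerate}
\item[(U1)] \emph{The complement of $\Sigma_b$ does not generate $b$.} Indeed, if $b=t(u_1,\dots,u_n)$, then $b$ is generated by the one $u_i$ on which $t$ depends, and this $u_i$ lies in $\Sigma_b$.
\item[(U2)] \emph{Each $a\in A$ lies in $\Sigma_b$ for only countably many $b$,} namely for $b\in\operatorname{Sg}(\{a\})$.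
\end{enumerate}
Suppose $A$ is a J\'onsson algebra. By (U1), $A\setminus\Sigma_b$ does not generate $A$, so $|A\setminus\Sigma_b|\le\aleph_1$. Take $\aleph_1$ elements $b$. The corresponding sets $A\setminus\Sigma_b$ cover at most $\aleph_1$ points, so some $a\in A$ lies in none of them. This $a$ lies in uncountably many $\Sigma_b$, contradicting (U2). In short: (U1) and the J\'onsson property make each $\Sigma_b$ almost everything, while (U2) says that the sets $\Sigma_b$ overlap little.

With operations of higher arity, (U1) is the step that breaks, since $b$ may be generated by two elements together and by neither alone. One must enlarge $\Sigma_b$ until every representation $b=t(u_1,\dots,u_n)$ has some $u_i$ in $\Sigma_b$, and still keep (U2) for at least $\aleph_1$ elements $b$. For arbitrary algebras this is impossible.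

\begin{example}\label{ex:binary}
There is a J\'onsson algebra on $\omega_2$ with binary operations $f_n$ $(n<\omega)$. For each $\alpha<\omega_2$ fix an injection $h_\alpha\colon\alpha\to\omega_1$. For $\gamma<\alpha$ the set $\{\beta<\alpha:h_\alpha(\beta)\le h_\alpha(\gamma)\}$ is countable and contains $\gamma$; let the values $f_n(\alpha,\gamma)$, $n<\omega$, list it. Put $f_n(\alpha,\gamma)=\alpha$ for $\gamma\ge\alpha$. Let $U\subseteq\omega_2$ have size $\aleph_2$ and let $\beta<\omega_2$. Choose $U_0\subseteq U$ of size $\aleph_1$. By (F1), $U_0$ is bounded, so there is $\alpha\in U$ above $\beta$ and above all elements of $U_0$. The set $h_\alpha[U_0]$ is uncountable, hence unbounded in $\omega_1$, so $h_\alpha(\beta)\le h_\alpha(\gamma)$ for some $\gamma\in U_0$. Then $\beta=f_n(\alpha,\gamma)$ for some $n$, and $U$ generates $\omega_2$.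
\end{example}

\section{Fibers of terms are boxes}\label{sec:boxes}

To block every representation $b=t(u_1,\dots,u_n)$ we need to know the shape of the fiber $t^{-1}(b)\subseteq A^n$. Condition \eqref{eq:sa} determines it. Given equivalence relations $E_1,\dots,E_n$ on $A$, a \emph{box} is a set $B_1\times\dots\times B_n$ in which each \emph{side} $B_i$ is an $E_i$-class.

\begin{lemma}\label{lem:box}
Let $A$ be strongly abelian. For every term $t(x_1,\dots,x_n)$ there are equivalence relations $E_{t,1},\dots,E_{t,n}$ on $A$ such that every fiber $t^{-1}(b)$, $b\in A$, is empty or a single box for these relations.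
\end{lemma}

\begin{proof}
Put $u\mathrel{E_{t,i}}v$ if replacing $u$ by $v$ in the $i$th place never changes the value of $t$, whatever the other arguments are. This is an equivalence relation: it is the kernel of the map that sends $u$ to the function obtained from $t$ by fixing the $i$th argument to be $u$. Suppose $t(a_1,\dots,a_n)=b$, and let $B_i$ be the $E_{t,i}$-class of $a_i$. We show $t^{-1}(b)=B_1\times\dots\times B_n$.

Let $t(a'_1,\dots,a'_n)=b$ and fix $i$. If $n=1$, then $t(a_1)=t(a_1')$ is the statement $a_1\mathrel{E_{t,1}}a_1'$. If $n>1$, apply \eqref{eq:sa} with $\bar y$ the single variable $x_i$ and $\bar x$ the list of the remaining variables. The hypothesis is $t(a_1,\dots,a_n)=t(a_1',\dots,a_n')$, and the conclusion, for all $\bar c$, is $a_i\mathrel{E_{t,i}}a'_i$. Hence $t^{-1}(b)\subseteq B_1\times\dots\times B_n$.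

Conversely, let $a_i'\in B_i$ for all $i$. Replace $a_1$ by $a_1'$, then $a_2$ by $a_2'$, and so on. No replacement changes the value, so $t(a_1',\dots,a_n')=b$.
\end{proof}

The property in Lemma~\ref{lem:box} characterizes strongly abelian algebras. Indeed, if it holds and $t(\bar a,\bar u)=t(\bar b,\bar v)$, then $\bar u$ and $\bar v$ are equivalent coordinate by coordinate, so $(\bar c,\bar v)$ lies in the box that contains $(\bar c,\bar u)$, which is a fiber. This lemma is the only place where \eqref{eq:sa} is used, and the rest of the argument tolerates $\mu$ boxes in place of one.

\begin{definition}\label{def:rect}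
An algebra $A$ is \emph{$\mu$-rectangular} if for every term $t(x_1,\dots,x_n)$ there are equivalence relations $E_{t,1},\dots,E_{t,n}$ on $A$ such that, for every $b\in A$, the fiber $t^{-1}(b)$ is a union of at most $\mu$ boxes $B_1\times\dots\times B_n$ with each $B_i$ an $E_{t,i}$-class.
\end{definition}

The relations $E_{t,i}$ depend on $t$ and $i$ but not on $b$; we fix them once and for all. By Lemma~\ref{lem:box}, strongly abelian algebras are $\mu$-rectangular. So is every algebra with at most $\mu$ elements, with each $E_{t,i}$ the equality relation. A group $G$ with $|G|>\mu$ is not: by cancellation, a box inside $\{(x,y):xy=b\}$ is a single point, and this fiber has $|G|$ points.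

\begin{example}\label{ex:band}
Consider the variety of semigroups satisfying $xx=x$ and $xyz=xz$. In it every term equals $zz'$, where $z$ is the first and $z'$ the last variable that occurs. The variety is strongly abelian. If $z,z'$ are both among $\bar x$ or both among $\bar y$, then \eqref{eq:sa} holds as in the unary case. If $z$ is among $\bar x$ and $z'$ among $\bar y$, then $au=bv$ gives $cu=cau=cbv=cv$; in the opposite case, $ua=vb$ gives $uc=uac=vbc=vc$.

For nonempty sets $I,J$, the set $I\times J$ with the product $(i,j)(k,l)=(i,l)$ belongs to this variety. For $t=x_1x_2$, the $E_{t,1}$-classes are the \emph{rows} $\{i\}\times J$, the $E_{t,2}$-classes are the \emph{columns} $I\times\{l\}$, and the fiber over $b$ is the product of the row of $b$ with the column of $b$. A nonempty set $U$ generates the rectangle $I_U\times J_U$, where $I_U$ and $J_U$ are its projections. For $I=J=\{1,2\}$, the subalgebra $\{(1,2)\}$ is disjoint from $\{(1,1)\}$ and from $\{(2,2)\}$ but lies in their join, so the subalgebra lattice is not distributive.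
\end{example}

\section{Obstructions}\label{sec:obstructions}

A tuple that lies in a box has its $i$th entry in the $i$th side. So to obtain (U1) it suffices to put one side of each box over $b$ into $\Sigma_b$. The difficulty is which side to choose. In the algebra $I\times J$ of Example~\ref{ex:band}, a set fails to generate $b$ exactly when it avoids the row of $b$ or avoids the column of $b$. If we always let $\Sigma_b$ be the row, then a point $a$ lies in $\Sigma_b$ for every $b$ in the row of $a$, and (U2) fails as soon as $J$ is uncountable.

The remedy is to give up treating all $b$ at once. We choose elements $b$ one after another and keep a small subalgebra $D$ as a record of the past. Once a row or column has been used, one of its points is put into $D$. The next $b=(i,l)$ is taken outside $D=I'\times J'$. Then $i\notin I'$ or $l\notin J'$, so the row or the column of $b$ misses $D$, and we use that one. No row or column is used twice, so each point lies in at most two of the sets chosen. The next two statements carry this out in general.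

\begin{lemma}\label{lem:obstruction}
Let $A$ be $\mu$-rectangular, let $D\subseteq A$ be a nonempty subalgebra, and let $b\in A\setminus D$. There is a set $\mathcal S$ of at most $\mu$ triples $(t,i,B)$, each consisting of a term $t$, one of its places $i$, and an $E_{t,i}$-class $B$ disjoint from $D$, such that the union $\Sigma$ of the sets $B$ satisfies $b\notin\operatorname{Sg}(A\setminus\Sigma)$.
\end{lemma}

Note that $A\setminus\Sigma\supseteq D$ is nonempty. We call $\mathcal S$ an \emph{obstruction for $b$ over $D$}.

\begin{proof}
For each term $t$, write $t^{-1}(b)$ as a union of at most $\mu$ boxes. Each of these boxes $B_1\times\dots\times B_n$ has a side disjoint from $D$. Otherwise we could pick $d_i\in B_i\cap D$ for all $i$, and then $b=t(d_1,\dots,d_n)\in D$. Choose one such side $B_i$ for each box, and let $\mathcal S$ be the set of the resulting triples $(t,i,B_i)$. There are at most $\mu$ terms and at most $\mu$ boxes for each, so $|\mathcal S|\le\mu$.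

Suppose $b=t(u_1,\dots,u_n)$ with all $u_j\in A\setminus\Sigma$. The tuple $(u_1,\dots,u_n)$ lies in one of the boxes for $t$, and the side $B_i$ chosen for that box contains $u_i$. So $u_i\in\Sigma$, a contradiction.
\end{proof}

The parameters $S$ and $C$ and the containment in (a) below are needed only in Section~\ref{sec:independent}. Properties (b) and (c) are the general forms of (U1) and (U2).

\begin{proposition}\label{prop:sequence}
Let $A$ be $\mu$-rectangular, let $S\subseteq A$ have cardinality $\kappa>\mu$, and let $C\subseteq A$ have cardinality less than $\kappa$. There are distinct elements $b_\delta\in S$ and sets $\Sigma_\delta\subseteq A$, for $\delta<\kappa$, with the following properties.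
\begin{enumerate}
\item[(a)] $A\setminus\Sigma_\delta$ is nonempty and contains $C\cup\{b_\gamma:\gamma<\delta\}$.
\item[(b)] $b_\delta\notin\operatorname{Sg}(A\setminus\Sigma_\delta)$.
\item[(c)] Every $a\in A$ lies in $\Sigma_\delta$ for at most $\mu$ indices $\delta$.
\end{enumerate}
\end{proposition}

\begin{proof}
Fix $a_0\in A$. By recursion on $\delta<\kappa$ we define a subalgebra $D_\delta$, an element $b_\delta\in S\setminus D_\delta$, and an obstruction $\mathcal S_\delta$ for $b_\delta$ over $D_\delta$. At stage $\delta$, let $D_\delta$ be generated by $C\cup\{a_0\}\cup\{b_\gamma:\gamma<\delta\}$ together with one chosen point of $B$ for each triple $(t,i,B)\in\mathcal S_\gamma$, $\gamma<\delta$; equivalence classes are nonempty, so such points exist. At most $|\delta|\cdot\mu$ points are chosen, hence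
\[
|D_\delta|\le\max(|C|,|\delta|,\mu)<\kappa .
\]
So there is $b_\delta\in S\setminus D_\delta$. Let $\mathcal S_\delta$ be given by Lemma~\ref{lem:obstruction}, and let $\Sigma_\delta$ be the union of its third components.

The $b_\delta$ are distinct because $b_\gamma\in D_\delta$ for $\gamma<\delta$. Property (a) holds because $A\setminus\Sigma_\delta\supseteq D_\delta$, and (b) is the conclusion of Lemma~\ref{lem:obstruction}.

For (c), fix $a\in A$. For each $\delta$ with $a\in\Sigma_\delta$ pick $(t_\delta,i_\delta,B_\delta)\in\mathcal S_\delta$ with $a\in B_\delta$. There are at most $\mu$ pairs $(t,i)$, so it suffices to show that $\delta\mapsto(t_\delta,i_\delta)$ is injective. Suppose $\gamma<\delta$ are both sent to $(t,i)$. Then $B_\gamma$ and $B_\delta$ are $E_{t,i}$-classes containing $a$, so $B_\gamma=B_\delta$. But $D_\delta$ contains a point of $B_\gamma$ by construction, and $D_\delta$ is disjoint from $B_\delta$ by the definition of an obstruction over $D_\delta$. This is a contradiction.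
\end{proof}

The two parts of Definition~\ref{def:rect} play separate roles here. The bound on the number of boxes keeps $D_\delta$ small, so that the recursion continues. The fact that $E_{t,i}$ does not depend on the fiber gives $B_\gamma=B_\delta$ for sides that come from the different fibers over $b_\gamma$ and $b_\delta$. The bound on the language enters in both places.

\section{The bound $\aleph_1$}\label{sec:main}

With Proposition~\ref{prop:sequence}, the argument of Section~\ref{sec:unary} goes through whenever $\aleph_1$ sets of size less than $|A|$ cannot cover $A$. When $\operatorname{cf}|A|\le\aleph_1$ they can. In that case we start from $\aleph_2$ small sets and select $\aleph_1$ of them whose sizes have a common bound below $|A|$.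

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that $A$ is a strongly abelian J\'onsson algebra with $|A|=\kappa>\aleph_1$. By Lemma~\ref{lem:box}, $A$ is $\aleph_0$-rectangular. Apply Proposition~\ref{prop:sequence} with $\mu=\aleph_0$, $S=A$, $C=\emptyset$, and put $Z_\delta=A\setminus\Sigma_\delta$. By (a) and (b), $Z_\delta$ is nonempty and $\operatorname{Sg}(Z_\delta)$ is a proper subalgebra. Since $A$ is a J\'onsson algebra, $|Z_\delta|<\kappa$ for all $\delta<\kappa$.

We claim that there is a set $J\subseteq\omega_2$ of indices with $|J|=\aleph_1$ and $|\bigcup_{\delta\in J}Z_\delta|<\kappa$; all $\delta<\omega_2$ are available because $\kappa\ge\aleph_2$. If $\operatorname{cf}\kappa>\aleph_1$, then $J=\omega_1$ works by (F2). If $\operatorname{cf}\kappa\le\aleph_1$, then $\kappa$ is singular, and it is the supremum of a set $\Lambda$ of at most $\aleph_1$ infinite cardinals below $\kappa$. Send each $\delta<\omega_2$ to the least $\lambda\in\Lambda$ with $|Z_\delta|\le\lambda$. Since $\aleph_2$ is regular, (F2) gives one $\lambda\in\Lambda$ with $|Z_\delta|\le\lambda$ for $\aleph_2$ indices $\delta$. Let $J$ consist of $\aleph_1$ of them. Then $|\bigcup_{\delta\in J}Z_\delta|\le\lambda\cdot\aleph_1<\kappa$.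

Pick $a\in A\setminus\bigcup_{\delta\in J}Z_\delta$. Then $a\in\Sigma_\delta$ for all $\delta$ in the uncountable set $J$, contradicting (c). The second sentence of the theorem follows, since every member of a strongly abelian variety is strongly abelian.
\end{proof}

\section{Large independent sets}\label{sec:independent}

Theorem~\ref{thm:main} finds one proper subalgebra of full size. In fact there are as many as there can be, and they come from a set of full size none of whose elements is generated by the others.

\begin{theorem}\label{thm:independent}
Let $A$ be a $\mu$-rectangular algebra (for example, any strongly abelian algebra) in a language with at most $\mu$ symbols. Let $S\subseteq A$ with $|S|=\kappa>\mu^+$, and let $C\subseteq A$ with $|C|<\kappa$. Then there is $X\subseteq S$ with $|X|=\kappa$ such that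
\begin{equation}\label{eq:indep}
x\notin\operatorname{Sg}\bigl(C\cup(X\setminus\{x\})\bigr)\qquad\text{for all }x\in X.
\end{equation}
Consequently $\operatorname{Sg}(C\cup Y)\cap X=Y$ for all $Y\subseteq X$ with $C\cup Y\neq\emptyset$, and $Y\mapsto\operatorname{Sg}(C\cup Y)$ is an order-embedding of the nonempty subsets of $X$ into the subalgebras of $A$. In particular, if $|A|=\kappa>\mu^+$, then $A$ has $2^\kappa$ subalgebras of cardinality $\kappa$.
\end{theorem}

We look for $X$ among the elements $b_\delta$ of Proposition~\ref{prop:sequence}. By (b), it is enough that $C$ and all elements of $X$ other than $b_\delta$ avoid $\Sigma_\delta$. By (a), $C$ and the earlier elements do. A later element $b_\varepsilon$ may lie in $\Sigma_\delta$, but by (c) it does so for at most $\mu$ indices $\delta<\varepsilon$. What remains is a problem about ordinals: each $\varepsilon<\kappa$ forbids a set $g(\varepsilon)$ of at most $\mu$ smaller ordinals, and we want $\kappa$ ordinals none of which forbids another. The following lemma is a special case of Hajnal's free set theorem; we include a proof for completeness.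

\begin{lemma}\label{lem:free}
Let $\kappa>\mu^+$ be a cardinal, and for each $\varepsilon<\kappa$ let $g(\varepsilon)\subseteq\varepsilon$ with $|g(\varepsilon)|\le\mu$. Then there is $H\subseteq\kappa$ with $|H|=\kappa$ and $\delta\notin g(\varepsilon)$ for all $\delta,\varepsilon\in H$.
\end{lemma}

Call a set $H$ \emph{free} if $\delta\notin g(\varepsilon)$ for all $\delta,\varepsilon\in H$. The hypothesis $\kappa>\mu^+$ is needed: for $\kappa=\mu^+$ and $g(\varepsilon)=\varepsilon$, no two-element set is free.

\begin{proof}
\emph{A coloring with free color classes.} Define $c\colon\kappa\to\mu^+$ by recursion, letting $c(\varepsilon)$ be the least ordinal below $\mu^+$ not in $\{c(\delta):\delta\in g(\varepsilon)\}$. This set has at most $\mu$ elements, so $c(\varepsilon)$ exists. If $\delta\in g(\varepsilon)$, then $c(\delta)\ne c(\varepsilon)$, so every set on which $c$ is constant is free. By (F2),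
\begin{equation}\label{eq:color}
\text{every infinite $W\subseteq\kappa$ with $\operatorname{cf}|W|>\mu^+$ has a free subset of size $|W|$.}
\end{equation}
If $\operatorname{cf}\kappa>\mu^+$, take $W=\kappa$. From now on let $\theta=\operatorname{cf}\kappa\le\mu^+$.

\emph{Free blocks.} Now $\kappa$ is singular, so it is a limit cardinal and $\kappa>\nu$, where $\nu=\mu^{++}$. By recursion on $\xi<\theta$, choose successor cardinals $\kappa_\xi<\kappa$, with supremum $\kappa$, such that $\kappa_\xi>\nu$ and $\kappa_\xi>\lambda_\xi=\sup_{\eta<\xi}\kappa_\eta$; this is possible because $\lambda_\xi<\kappa$ by (F1). The interval $W_\xi=[\lambda_\xi,\kappa_\xi)$ has size $\kappa_\xi$, and for $\eta<\xi$ all elements of $W_\eta$ lie below $\kappa_\eta\le\lambda_\xi$, hence below all elements of $W_\xi$. By \eqref{eq:color} there is a free set $V_\xi\subseteq W_\xi$ of size $\kappa_\xi$.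

The union of the blocks $V_\xi$ has size $\kappa$, but a point of a later block may forbid points of an earlier one. Deleting from $V_\eta$ everything that later points forbid could delete all of $V_\eta$, since there are $\kappa$ later points. Instead we cut each block into $\nu$ large pieces, indexed by $i<\nu$. A single later point forbids points in at most $\mu$ pieces, so it does not affect pieces of high index. We thin each block so that its points share one bound on the indices they affect. There are fewer than $\nu$ blocks, so one index lies above all these bounds.

\emph{Thinning and cutting.} By recursion on $\xi<\theta$ we choose an ordinal $i_\xi<\nu$, a set $V'_\xi\subseteq V_\xi$ of size $\kappa_\xi$, and a partition $\{V^i_\xi:i<\nu\}$ of $V'_\xi$ into sets of size $\kappa_\xi$. At step $\xi$, for $\varepsilon\in V_\xi$ put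
\[
I(\varepsilon)=\Bigl\{i<\nu:\ g(\varepsilon)\cap\bigcup_{\eta<\xi}V^i_\eta\ne\emptyset\Bigr\},
\qquad
i(\varepsilon)=\sup\{i+1:i\in I(\varepsilon)\}.
\]
The sets $V^i_\eta$ are pairwise disjoint, so each point of $g(\varepsilon)$ contributes at most one index and $|I(\varepsilon)|\le\mu$. Since $\nu$ is regular and $\nu>\mu$, (F1) gives $i(\varepsilon)<\nu$. Since $\kappa_\xi$ is regular and $\kappa_\xi>\nu$, (F2) gives $i_\xi<\nu$ such that $V'_\xi=\{\varepsilon\in V_\xi:i(\varepsilon)=i_\xi\}$ has size $\kappa_\xi$. As $\nu\cdot\kappa_\xi=\kappa_\xi$, a partition of $V'_\xi$ into $\nu$ sets of size $\kappa_\xi$ exists; choose one.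

\emph{The free set.} Since $\theta\le\mu^+<\nu$, (F1) gives $i^*=\sup_{\xi<\theta}i_\xi<\nu$. Let $H=\bigcup_{\xi<\theta}V^{i^*}_\xi$. Then $|H|\ge\kappa_\xi$ for all $\xi$, so $|H|=\kappa$. Suppose $\delta,\varepsilon\in H$ and $\delta\in g(\varepsilon)$; then $\delta<\varepsilon$. The two points do not lie in the same block $V_\xi$, which is free. So $\delta\in V^{i^*}_\eta$ and $\varepsilon\in V^{i^*}_\xi$ with $\eta<\xi$. Then $i^*\in I(\varepsilon)$, and therefore $i^*<i(\varepsilon)=i_\xi\le i^*$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:independent}]
Let $b_\delta$ and $\Sigma_\delta$ $(\delta<\kappa)$ be as in Proposition~\ref{prop:sequence}, and put $g(\varepsilon)=\{\delta<\varepsilon:b_\varepsilon\in\Sigma_\delta\}$. By (c), $|g(\varepsilon)|\le\mu$. Let $H$ be given by Lemma~\ref{lem:free} and let $X=\{b_\varepsilon:\varepsilon\in H\}$. The $b_\varepsilon$ are distinct, so $X\subseteq S$ has size $\kappa$.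

Fix $\delta\in H$ and let $U=C\cup(X\setminus\{b_\delta\})$. The elements of $C$ and the $b_\gamma$ with $\gamma<\delta$ lie outside $\Sigma_\delta$ by (a). For $\varepsilon\in H$ with $\varepsilon>\delta$ we have $\delta\notin g(\varepsilon)$, which says $b_\varepsilon\notin\Sigma_\delta$. So $U\subseteq A\setminus\Sigma_\delta$, and (b) gives $b_\delta\notin\operatorname{Sg}(U)$. This proves \eqref{eq:indep}.

Let $Y\subseteq X$ with $C\cup Y\ne\emptyset$. Then $Y\subseteq\operatorname{Sg}(C\cup Y)\cap X$. If $x\in X\setminus Y$, then $\operatorname{Sg}(C\cup Y)\subseteq\operatorname{Sg}(C\cup(X\setminus\{x\}))$, which omits $x$. Hence $\operatorname{Sg}(C\cup Y)\cap X=Y$. The map $Y\mapsto\operatorname{Sg}(C\cup Y)$ preserves inclusion, and intersecting $\operatorname{Sg}(C\cup Y)\subseteq\operatorname{Sg}(C\cup Y')$ with $X$ gives $Y\subseteq Y'$. So the map is an order-embedding.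

Finally let $|A|=\kappa>\mu^+$, and take $S=A$ and $C=\emptyset$. Split $X$ into two sets $X_0,X_1$ of size $\kappa$. The $2^\kappa$ sets $X_0\cup Z$ with $Z\subseteq X_1$ generate distinct subalgebras, each of size $\kappa$ because it lies between $X_0$ and $A$. Since $A$ has only $2^\kappa$ subsets, the number of subalgebras of size $\kappa$ is exactly $2^\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Proposition~\ref{prop:unary} shows that (2) implies (1). For the converse, let $A$ be an algebra as in (1) and suppose $\kappa>\mu^+$. Apply Theorem~\ref{thm:independent} with $S=A$ and $C=\emptyset$, and pick $x\in X$. The subalgebra $\operatorname{Sg}(X\setminus\{x\})$ has size $\kappa$ and omits $x$, a contradiction. The last sentence of the theorem is the case $\mu=\aleph_0$.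
\end{proof}

The argument just given, with $\mu=\aleph_0$, is a second proof of Theorem~\ref{thm:main}; the proof in Section~\ref{sec:main} has the advantage of not needing Lemma~\ref{lem:free}.

\begin{remark}\label{rem:sharp}
The hypothesis $\kappa>\mu^+$ of Theorem~\ref{thm:independent} enters only through Lemma~\ref{lem:free}, and it cannot be weakened to $\kappa\ge\mu^+$. In the strongly abelian algebra on $\mu^+$ from Proposition~\ref{prop:unary}, $\alpha<\beta$ implies $\alpha\in\operatorname{Sg}(\{\beta\})$. Of any two elements, one lies in the subalgebra generated by the other, so not even a two-element set $X$ satisfies \eqref{eq:indep}.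
\end{remark}

\begin{thebibliography}{1}

\bibitem{DuBeau}
Jordan DuBeau, \emph{J\'onsson J\'onsson-Tarski Algebras}, arXiv:2202.02460 (2022).

\end{thebibliography}
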